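\title{A strong law of large numbers for broken Pareto records}

\begin{abstract}
Independent uniform points arrive one at a time in the unit square. A point is a record if it does not exceed an earlier point in both coordinates, and it breaks the current records that exceed it in both coordinates. We prove that the fraction of the first $M$ records that break exactly $k$ current records converges almost surely to $2^{-(k+1)}$, uniformly in $k$ and in total variation; this confirms a conjecture posed by Fill. The uniform distance is $M^{-1/2+o(1)}$ almost surely. In dimension $d\ge3$ the fractions converge to a law with mean one, and the uniform distance is $M^{-1/d+o(1)}$. The proof embeds the observations in a Poisson process and bounds variances by the Poincar\'e inequality, using a combinatorial bound on the effect of inserting one point.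
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Records and broken records}

Let $\mathbf X^{(1)},\mathbf X^{(2)},\dots$ be independent random vectors, uniformly distributed in the cube $Q=(0,1)^d$. For $x,y\in\mathbb R^d$ write $x\prec y$, or $y\succ x$, if $x_i<y_i$ for every $i$. Small values are the good ones.
\begin{itemize}
\item $\mathbf X^{(n)}$ is a \emph{record} if $\mathbf X^{(n)}\not\succ\mathbf X^{(i)}$ for all $i<n$.
\item For $j\le n$, $\mathbf X^{(j)}$ is a \emph{current record at time $n$} if $\mathbf X^{(j)}\not\succ\mathbf X^{(i)}$ for all $i\le n$. The current records are the minimal elements of the sample.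
\item $\mathbf X^{(n)}$ \emph{breaks $k$ records} if it is a record and exactly $k$ of the current records at time $n-1$ are not current records at time $n$. These are the current records at time $n-1$ that are $\succ\mathbf X^{(n)}$.
\end{itemize}
There are infinitely many records almost surely, because every new minimum of the first coordinate is a record. List the records in order of occurrence and let
\[
\tilde p_{M,k}=\frac1M\,\#\{m\le M:\ \text{the $m$th record breaks exactly $k$ records}\},\qquad k\ge0 .
\]
For each $M$ this is a random probability law on $\{0,1,2,\dots\}$, the histogram that an observer has collected after $M$ records. We ask whether it converges.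

One constraint is exact. A record that breaks $k$ records changes the number of current records by $1-k$. If $\tilde r_M$ is the number of current records just after the $M$th record, then
\begin{equation}\label{eq:balance}
\sum_{k\ge0}(1-k)\,\tilde p_{M,k}=\frac{\tilde r_M}{M}.
\end{equation}
For $d=1$ there is always one current record, each record after the first breaks it, and $\tilde p_{M,0}=1/M$, $\tilde p_{M,1}=1-1/M$. For $d\ge2$ a record may break none or many, but if most records are eventually broken, so that $\tilde r_M=o(M)$, then \eqref{eq:balance} says that the mean of the histogram tends to $1$.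

Now let $d=2$. Let $K_n=-1$ if $\mathbf X^{(n)}$ is not a record, and otherwise let $K_n$ be the number of records it breaks. For example, $\mathbf X^{(2)}$ is incomparable with $\mathbf X^{(1)}$ with probability $1/2$ and below it with probability $1/4$, so $\mathbb P(K_2=0\mid K_2\ge0)=2/3$ and $\mathbb P(K_2=1\mid K_2\ge0)=1/3$. It is known that $\mathbb P(K_n\ge0)=H_n/n$, where $H_n$ is the $n$th harmonic number, and that
\begin{equation}\label{eq:known}
\mathbb P(K_n=k\mid K_n\ge0)\to2^{-(k+1)}\qquad(n\to\infty)
\end{equation}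
for each $k\ge0$. The limit is the geometric law with mean $1$. Summing over $n$, the expected number of records among the first $n$ observations is asymptotic to $\frac12\log^2n$, and the expected number of those that break $k$ records is asymptotic to $2^{-(k+1)}\cdot\frac12\log^2n$. The natural guess is that the ratio of the actual counts behaves like the ratio of the expected counts. This is the conjecture posed in \cite{Fill}:
\begin{equation}\label{eq:conj}
\sup_{k\ge0}\big|\tilde p_{M,k}-2^{-(k+1)}\big|\to0\quad\text{almost surely as }M\to\infty .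
\end{equation}
The statement \eqref{eq:known} concerns one observation at a time, whereas \eqref{eq:conj} is a law of large numbers for dependent indicators: an observation can decide whether a much later one is a record, and it can change the number of records broken by a later observation with which it is not even comparable.

\subsection{Results}

Write $\|a\|_2=(\sum_{k\ge0}a_k^2)^{1/2}$; $\log$ is the natural logarithm.

\begin{theorem}\label{thm:A}
Let $d=2$. Almost surely $\sum_{k\ge0}|\tilde p_{M,k}-2^{-(k+1)}|\to0$. In particular \eqref{eq:conj} holds.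
\end{theorem}

\begin{theorem}\label{thm:B}
Let $d=2$ and $p_k=2^{-(k+1)}$.
\begin{enumerate}
\item[(i)] For every $\varepsilon>0$, almost surely
\[
\sup_k|\tilde p_{M,k}-p_k|\le\|\tilde p_M-p\|_2=O\big(M^{-1/2}(\log M)^{3/2+\varepsilon}\big),
\]
\[
\sum_k|\tilde p_{M,k}-p_k|=O\big(M^{-1/2}(\log M)^{2+\varepsilon}\big).
\]
\item[(ii)] Almost surely $\sum_k(1-k)(\tilde p_{M,k}-p_k)\sim\sqrt{2/M}$, and
\[
\liminf_{M}\sqrt M(\log M)^2\sup_k|\tilde p_{M,k}-p_k|>0,\qquad
\liminf_{M}\sqrt M\log M\sum_k|\tilde p_{M,k}-p_k|>0 .
\]
\end{enumerate}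
Hence $\log\sup_k|\tilde p_{M,k}-p_k|/\log M\to-\frac12$ almost surely.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $d\ge3$. The probability law $p^{(d)}$ on $\{0,1,\dots\}$ defined in \eqref{eq:pdef} has mean $1$ and all moments finite, and almost surely
\[
\sum_k|\tilde p_{M,k}-p^{(d)}_k|\to0,\qquad \|\tilde p_M-p^{(d)}\|_2=O(M^{-1/d}),\qquad \frac{\log\sup_k|\tilde p_{M,k}-p^{(d)}_k|}{\log M}\to-\frac1d .
\]
\end{theorem}

We do not use \eqref{eq:known}; the geometric law is derived in Proposition~\ref{prop:geom}.

\begin{remark}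
The definitions depend only on the order within each coordinate. The theorems therefore hold for independent coordinates with arbitrary continuous distribution functions: apply each distribution function to its coordinate. Independence of the coordinates cannot be dropped. If $d=2$ and $X_2=1-X_1$, every observation is a record that breaks nothing; if $X_2=X_1$, the process is the one-dimensional one.
\end{remark}

\subsection{A heuristic picture, and the plan of the proof}

Put $|x|=x_1\cdots x_d$. An observation at time $n$ and position $x$ is a record with probability $(1-|x|)^{n-1}\approx e^{-n|x|}$, so records occur where $n|x|$ is of order $1$. In the coordinates $\ell_i=-\log x_i\ge0$, a record at position $x$ occurs at about the time $e^{\ell_1+\dots+\ell_d}$, and the records up to time $t=e^L$ fill the simplex $\{\ell_i\ge0,\ \sum_i\ell_i\le L\}$, of volume $L^d/d!$. In these coordinates the neighborhood of a record looks statistically the same everywhere in the interior of the simplex. This suggests three orders of magnitude. The number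 of records that break $k$ records has mean about $p_kL^d/d!$. The faces of the simplex give corrections of order $L^{d-1}$; the current records, which sit along the face $\sum_i\ell_i=L$, are one of them. The fluctuations are of order at most $L^{d/2}$. With $M\approx L^d/d!$, the relative errors are $L^{-1}\approx M^{-1/d}$ from the faces and $L^{-d/2}\approx M^{-1/2}$ from the fluctuations. They are of the same order for $d=2$, and the first dominates for $d\ge3$. The error $1/M$ found above for $d=1$ fits the same pattern.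

The proof follows this picture. Section~\ref{sec:poisson} sets up a Poisson model with exact scale invariance. Section~\ref{sec:var} bounds the variances and contains the main idea. Section~\ref{sec:means} identifies the limit law and computes the means. Theorem~\ref{thm:A} then follows in Section~\ref{sec:slln}. Sections~\ref{sec:upper} and~\ref{sec:lower} prove the upper and lower bounds on the rate; the lower bounds come from \eqref{eq:balance}.

\section{The Poisson model}\label{sec:poisson}

Fix $d\ge2$. The letters $C$ and $C_m$ denote finite constants that depend only on $d$, respectively on $d$ and $m$, and may change from line to line. We write $L=\log t$, $L'=\log t'$, and $w^{(m)}=w(w-1)\cdots(w-m+1)$.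

\subsection{Standard facts}

A Poisson process with $\sigma$-finite, atomless intensity measure $\lambda$ on a Borel subset of Euclidean space is a random countable set $\Pi$ such that $\#(\Pi\cap A)$ is Poisson with mean $\lambda(A)$ and the restrictions of $\Pi$ to disjoint sets are independent. Given $\#(\Pi\cap A)=n$, where $0<\lambda(A)<\infty$, the points in $A$ are independent with law $\lambda(\cdot\cap A)/\lambda(A)$. The image of $\Pi$ under a measurable map is Poisson with the image intensity, provided that this is $\sigma$-finite and atomless. We use three further facts.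
\begin{enumerate}
\item[(P1)] \emph{Void probability.} $\mathbb P(\Pi\cap A=\emptyset)=e^{-\lambda(A)}$. The measure of a union is at least the largest of the measures, hence at least their average, so
\[
\mathbb P\big(\Pi\cap(A_1\cup\dots\cup A_m)=\emptyset\big)\le\prod_{i=1}^me^{-\lambda(A_i)/m}.
\]
\item[(P2)] \emph{Mecke formula.} For measurable $f\ge0$, the expectation of the sum of $f(z_1,\dots,z_m,\Pi)$ over ordered $m$-tuples of distinct points of $\Pi$ equals
\[
\int\!\cdots\!\int\mathbb E f\big(z_1,\dots,z_m,\Pi\cup\{z_1,\dots,z_m\}\big)\,\lambda(dz_1)\cdots\lambda(dz_m).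
\]
If $w$ is the number of points of $\Pi$ with some property, then $w^{(m)}$ is the number of ordered $m$-tuples of distinct such points.
\item[(P3)] \emph{Poincar\'e inequality} \cite[Theorem 18.7]{LP}. If $F(\Pi)$ is square-integrable and $D_zF=F(\Pi\cup\{z\})-F(\Pi)$, then $\operatorname{Var}F\le\int\mathbb E(D_zF)^2\,\lambda(dz)$.
\end{enumerate}

\subsection{The model}

Let $\Pi$ be a Poisson process with Lebesgue intensity on $(0,\infty)^d\times(0,\infty)$. A point $(x,s)$ has position $x$ and time $s$. Let $\Pi_Q$ be the set of points with $x\in Q$. Ordered by time, $\Pi_Q$ consists of the arrival times of a rate-one Poisson process together with independent positions, i.i.d.\ uniform in $Q$. We take these positions as $\mathbf X^{(1)},\mathbf X^{(2)},\dots$; the fractions $\tilde p_{M,k}$ depend on this sequence only. The points outside $Q$ play no part in the problem. They are there because $\Pi$, unlike $\Pi_Q$, behaves well under rescaling of the axes. Almost surely no two points of $\Pi$ share a coordinate or a time, and no point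 shares one with a given deterministic point; we assume this throughout.

For a set $Y$ of positions let $\operatorname{Min}(Y)=\{y\in Y:\text{no }y'\in Y\text{ has }y'\prec y\}$. Let $\mathcal Z_s$ be the set of positions of the points of $\Pi$ with time less than $s$, a Poisson process of intensity $s$ on $(0,\infty)^d$, and let $\mathcal Y_s=\mathcal Z_s\cap Q$. The \emph{box} of $(x,s)$ is
\[
B(x,s)=\{y\in(0,\infty)^d:y\prec x\}\times(0,s),\qquad\text{of volume }|x|s .
\]
We call a set \emph{empty} if it contains no point of $\Pi$. If $x\in Q$, every position $\prec x$ is in $Q$, so a point $(x,s)\in\Pi_Q$ is a record exactly when $B(x,s)$ is empty, and $\operatorname{Min}(\mathcal Y_s)=\operatorname{Min}(\mathcal Z_s)\cap Q$. For $x\in Q$ and $s>0$ put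
\[
\kappa(x,s)=\begin{cases}-1&\text{if some }y\in\mathcal Y_s\text{ has }y\prec x,\\ \#\{q\in\operatorname{Min}(\mathcal Y_s):q\succ x\}&\text{otherwise.}\end{cases}
\]
A point $(x,s)\in\Pi_Q$ is a record if and only if $\kappa(x,s)\ge0$, and then it breaks $\kappa(x,s)$ records. Let
\[
N_k(t)=\#\{(x,s)\in\Pi_Q:s\le t,\ \kappa(x,s)=k\},\qquad R(t)=\sum_{k\ge0}N_k(t),
\]
let $r(t)$ be the number of current records at time $t$, and let $\tau_M$ be the time of the $M$th record. Then
\begin{equation}\label{eq:ratio}
R(\tau_M)=M,\qquad \tilde p_{M,k}=N_k(\tau_M)/M,\qquad \tilde r_M=r(\tau_M).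
\end{equation}

\subsection{Integrals of functions of the volume}

By (P1) and (P2), expectations reduce to integrals of functions of the volume $|x|s$. The next lemma turns them into one-dimensional integrals.

\begin{lemma}\label{lem:int}
Let $d\ge1$, let $f\ge0$ be measurable on $(0,\infty)$, let $t,s,u>0$, $y\in(0,\infty)^d$ and $v_0=|y|u$. In {\rm(c)} and {\rm(d)}, $x$ ranges over $(0,\infty)^d$.
\begin{enumerate}
\item[(a)] $\displaystyle\int_Q\int_0^tf(|x|s)\,ds\,dx=\int_0^tf(v)\frac{(L-\log v)^d}{d!}\,dv$.
\item[(b)] $\displaystyle s\int_Qf(|x|s)\,dx=\int_0^sf(v)\frac{(\log(s/v))^{d-1}}{(d-1)!}\,dv$.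
\item[(c)] $\displaystyle\int_{x\succ y}\int_u^\infty f(|x|s)\,ds\,dx=\int_{v_0}^\infty f(v)\frac{(\log(v/v_0))^d}{d!}\,dv$.
\item[(d)] $\displaystyle u\int_{x\succ y}f(|x|u)\,dx=\int_{v_0}^\infty f(v)\frac{(\log(v/v_0))^{d-1}}{(d-1)!}\,dv$.
\end{enumerate}
\end{lemma}

\begin{proof}
The image of Lebesgue measure on $(0,\infty)^m$ under $\xi\mapsto\sigma=\xi_1+\dots+\xi_m$ has density $\sigma^{m-1}/(m-1)!$. For (c) put $x_i=y_ie^{\xi_i}$ and $s=ue^{\xi_{d+1}}$ with $\xi_i>0$. The Jacobian is $v_0e^\sigma$, so the integral is $\int_0^\infty f(v_0e^\sigma)\,v_0e^\sigma\,\sigma^d\,d\sigma/d!$; substitute $v=v_0e^\sigma$. For (a) put $x_i=e^{-\xi_i}$ and $s=te^{-\xi_{d+1}}$; the Jacobian is $te^{-\sigma}$, and we substitute $v=te^{-\sigma}$. Parts (d) and (b) are the same substitutions without the variable $\xi_{d+1}$.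
\end{proof}

The logarithmic weights are handled by the inequality $\alpha+\beta\le(1+\alpha)(1+\beta)$ for $\alpha,\beta\ge0$. It gives $0\le\log(v/v_0)\le(1+|\log v|)(1+|\log v_0|)$ for $v\ge v_0$, and $0\le L-\log v\le(1+L)(1+|\log v|)$ for $v\le t$ and $t\ge1$. Since $e^{-cv}(1+|\log v|)^b$ is integrable on $(0,\infty)$, for $c>0$, $b\ge0$ and integers $m\ge0$ there is a constant $C_{c,b,m}$ with
\begin{align}
\int_{v_0}^\infty e^{-cv}(\log(v/v_0))^m\,dv&\le C_{c,0,m}(1+|\log v_0|)^m&&(v_0>0),\label{eq:up}\\
\int_0^te^{-cv}(1+|\log v|)^b(L-\log v)^m\,dv&\le C_{c,b,m}(1+L)^m&&(t\ge1).\label{eq:down}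
\end{align}

\section{Inserting a point, and the variances}\label{sec:var}

To apply (P3) we must know how much the counts change when a point $z=(y,u)$ with $y\in Q$ is added. Two random variables measure the change:
\begin{align*}
G_z&=\#\{\text{records }(x,s)\text{ of }\Pi_Q:\ x\succ y,\ s>u\},\\
k_z&=\#\{q\in\operatorname{Min}(\mathcal Y_u):\ q\succ y\}.
\end{align*}
If $z$ is a record, it removes $G_z$ future records and breaks $k_z$ current ones.

\subsection{The method in dimension one}

Let $d=1$ for a moment, and consider $R(t)$ with $t\ge1$. Let $u\le t$ and $v=yu$. The insertion can change the record status of $(x,s)$ only if $z\in B(x,s)$, and then $B(z)\subset B(x,s)$. So nothing changes if $B(z)$ is not empty. If $B(z)$ is empty, $z$ is a new record and the records counted by $G_z$ are lost, so $|D_zR(t)|\le1+G_z$. By (P2), (P1) and Lemma~\ref{lem:int}(c),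
\[
\mathbb E[G_z;\,B(z)\text{ empty}]\le\int_y^\infty\!\int_u^\infty e^{-xs}\,ds\,dx=\int_v^\infty e^{-w}\log(w/v)\,dw ,
\]
which is $\log(1/v)+O(1)$ as $v\to0$. The proof of Lemma~\ref{lem:mom} below, which works for $d=1$, bounds the second moment of $1+G_z$ on this event by $Ce^{-v/3}(1+|\log v|)^2$. Then (P3), Lemma~\ref{lem:int}(a) and \eqref{eq:down} give
\[
\operatorname{Var}R(t)\le C\int_0^te^{-v/3}(1+|\log v|)^2(L-\log v)\,dv\le C(1+L),
\]
while $\mathbb ER(t)=\int_0^te^{-v}(L-\log v)\,dv\sim L$. The variance is at most of the order of the mean. An inserted point with large $v$ rarely matters. An inserted point with small $v$ matters, but only logarithmically in $v$, and this is integrable.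

\subsection{The insertion lemma}

For the counts $N_k$ in dimension $d\ge2$ there is more to control, because the value of $\kappa$ can change at points that remain records.

\begin{example}\label{ex:insert}
Let $d=2$, with positions in units of $1/10$. The points $a,b,c,e$ arrive in this order, and $z$ is inserted between $a$ and $b$ at position $y=(4,4)$.
\[
\begin{array}{l|ccccc}
\text{point}&a&z&b&c&e\\ \hline
\text{position}&(7,6)&(4,4)&(6,8)&(2,5)&(3,1)\\
\kappa\text{ without }z&0&&0&2&0\\
\kappa\text{ with }z&0&1&-1&0&1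
\end{array}
\]
The point $b\succ y$ is no longer a record. The point $c$ is incomparable with $y$; it used to break $a$ and $b$, but now $a$ is already broken and $b$ was never a record. The point $e\prec y$ now breaks $z$. After $e$ has arrived, $z$ has no further effect. Here $G_z=1$ (the point $b$) and $k_z=1$ (the point $a$).
\end{example}

The three points $b,c,e$ show the three cases of the following proof. The number of records incomparable with $y$ is not small, so points like $c$ cannot simply be counted. Instead each is charged to a record $\succ y$ that it breaks, and a record is broken only once.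

\begin{lemma}\label{lem:insert}
Let $z=(y,u)$ with $y\in Q$, let $0\le t'<t$, and let $N_k^z$ be computed from $\Pi_Q\cup\{z\}$. Then
\[
\sum_{k\ge0}\big|(N^z_k(t)-N^z_k(t'))-(N_k(t)-N_k(t'))\big|\le4(1+G_z+k_z)\,\mathbf 1(u\le t)\,\mathbf 1\big(B(y,u\vee t')\text{ empty}\big).
\]
\end{lemma}

\begin{proof}
The point $z$ contributes at most $1$ to the left side, and only if $t'<u\le t$ and $B(y,u)$ is empty. Call $(x,s)\in\Pi_Q$ with $s\in(t',t]$ \emph{affected} if the insertion changes $\kappa(x,s)$. An affected point leaves at most one count and enters at most one count, so it contributes at most $2$. We show that there are at most $1+2G_z+k_z$ affected points, and none unless $u\le t$ and $B(y,u\vee t')$ is empty. The left side is then at most $3+4G_z+2k_z$.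

Let $(x,s)$ be affected. Then $u<s\le t$, since otherwise $\mathcal Y_s$ does not change. Suppose that some $y'\in\mathcal Y_s$ has $y'\prec y$. Then $y$ is not minimal in $\mathcal Y_s\cup\{y\}$, and every position $\succ y$ is also $\succ y'$. Hence $\operatorname{Min}(\mathcal Y_s\cup\{y\})=\operatorname{Min}(\mathcal Y_s)$, and $\mathcal Y_s\cup\{y\}$ has an element $\prec x$ if and only if $\mathcal Y_s$ has one. So $\kappa(x,s)$ does not change, a contradiction. Therefore $B(y,s)$ is empty, and so is $B(y,u\vee t')$ because $s>u\vee t'$. Moreover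
\begin{equation}\label{eq:newmin}
\operatorname{Min}(\mathcal Y_s\cup\{y\})=\{y\}\cup\{q\in\operatorname{Min}(\mathcal Y_s):q\not\succ y\}.
\end{equation}

\emph{Case $x\succ y$.} After the insertion $\kappa(x,s)=-1$, so before it $\kappa(x,s)\ge0$. Thus $(x,s)$ is counted in $G_z$.

\emph{Case $x\prec y$.} Since $B(y,s)$ is empty, $(x,s)$ is the earliest point of $\Pi_Q$ with position $\prec y$. There is at most one such point.

\emph{Case $x,y$ incomparable.} As $y\not\prec x$, the record status of $(x,s)$ does not change; as $\kappa$ changes, $(x,s)$ is a record in both configurations. As $y\not\succ x$, \eqref{eq:newmin} shows that $\kappa$ decreases by the number of $q\in\operatorname{Min}(\mathcal Y_s)$ with $q\succ x$ and $q\succ y$. Choose such a $q$; it is broken by $(x,s)$ in $\Pi_Q$. A record is broken at most once, so distinct affected points receive distinct $q$. If $q$ arrived after time $u$, it is a record counted in $G_z$. If it arrived before time $u$, it lies in $\mathcal Y_u\subset\mathcal Y_s$ and is minimal in $\mathcal Y_s$,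 so it is counted in $k_z$. This case contains at most $G_z+k_z$ points.
\end{proof}

\subsection{Second moments and variances}

For $u<t'$ the box $B(y,t')$ in Lemma~\ref{lem:insert} is larger than $B(y,u)$: an old point influences the interval $(t',t]$ only if it is still a current record at time $t'$. To use this gain we allow a larger box in the moment bound.

\begin{lemma}\label{lem:mom}
Let $z=(y,u)$ with $y\in Q$, let $\rho\ge u$, $v=|y|u$ and $v'=|y|\rho$. Then
\[
\mathbb E\big[(1+G_z+k_z)^2;\ B(y,\rho)\text{ empty}\big]\le Ce^{-v'/3}(1+|\log v|)^{2d}.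
\]
\end{lemma}

\begin{proof}
Let $A$ be the event that $B(y,\rho)$ is empty, and let $J_m=\int_v^\infty e^{-w/3}(\log(w/v))^m\,dw/m!$, so that $J_m\le C(1+|\log v|)^m$ for $m\in\{d-1,d\}$ by \eqref{eq:up}. Apply (P2) to pairs of points counted in $G_z$. If $(x_1,s_1)$ and $(x_2,s_2)$ are added to $\Pi$, both are records, and $A$ holds, then the three boxes $B(x_1,s_1)$, $B(x_2,s_2)$, $B(y,\rho)$ contain no point of $\Pi$. By (P1) this has probability at most $e^{-v'/3}e^{-|x_1|s_1/3}e^{-|x_2|s_2/3}$. Enlarging the domain of integration from $Q$ to the orthant and using Lemma~\ref{lem:int}(c), we get $\mathbb E[G_z(G_z-1);A]\le e^{-v'/3}J_d^2$. With one added point there are two boxes, the exponents are $1/2\ge1/3$, and $\mathbb E[G_z;A]\le e^{-v'/3}J_d$.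

A point counted in $k_z$ has position $q\succ y$, time in $(0,u)$, and empty box $B(q,u)$ of volume $|q|u$. Integration over its time gives the factor $u$ of Lemma~\ref{lem:int}(d), so the same two applications of (P2) give $\mathbb E[k_z(k_z-1);A]\le e^{-v'/3}J_{d-1}^2$ and $\mathbb E[k_z;A]\le e^{-v'/3}J_{d-1}$. Finally $\mathbb P(A)\le e^{-v'/3}$ and $(1+G+k)^2\le3(1+G^2+k^2)$, so the expectation in the lemma is at most $3e^{-v'/3}(1+J_d^2+J_d+J_{d-1}^2+J_{d-1})$.
\end{proof}

\begin{proposition}\label{prop:var}
For $t\ge1$,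
\[
\operatorname{Var}R(t)+\sum_k\operatorname{Var}N_k(t)\le C(1+L)^d,\qquad\operatorname{Var}r(t)\le C(1+L)^{d-1}.
\]
For $1\le t'<t$,
\[
\operatorname{Var}(R(t)-R(t'))+\sum_k\operatorname{Var}(N_k(t)-N_k(t'))\le C\Big[(1+L')^{d-1}+\int_{L'}^L(1+\ell)^{d-1}\,d\ell\Big].
\]
\end{proposition}

\begin{proof}
All these functionals are bounded by the number of points of $\Pi_Q$ up to time $t$, so they are square-integrable. Let $0\le t'<t$, $F_k=N_k(t)-N_k(t')$ and $F=\sum_kF_k=R(t)-R(t')$. Both $\sum_k(D_zF_k)^2$ and $(D_zF)^2$ are at most $(\sum_k|D_zF_k|)^2$. Apply (P3) on $\Pi_Q$ to each functional, sum, and use Lemma~\ref{lem:insert} and Lemma~\ref{lem:mom} with $\rho=u\vee t'$: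
\begin{equation}\label{eq:master}
\operatorname{Var}F+\sum_k\operatorname{Var}F_k\le C\int_0^t\!\int_Qe^{-|y|(u\vee t')/3}\big(1+|\log(|y|u)|\big)^{2d}\,dy\,du .
\end{equation}
Put $\psi(v)=e^{-v/3}(1+|\log v|)^{2d}$. By Lemma~\ref{lem:int}(b) and \eqref{eq:down},
\begin{equation}\label{eq:slice}
u\int_Q\psi(|y|u)\,dy\le C(1+\log u)^{d-1}\qquad(u\ge1).
\end{equation}

If $t'=0$, the integral in \eqref{eq:master} is $\int_0^t\psi(v)(L-\log v)^d\,dv/d!\le C(1+L)^d$ by Lemma~\ref{lem:int}(a) and \eqref{eq:down}.

Let $t'\ge1$. By \eqref{eq:slice} the part $u\in(t',t]$ is at most $C\int_{t'}^t(1+\log u)^{d-1}\,du/u=C\int_{L'}^L(1+\ell)^{d-1}\,d\ell$. For the part $u\le t'$ put $u=\gamma t'$ and use $1+|\log(|y|u)|\le(1+|\log(|y|t')|)(1+|\log\gamma|)$. This part is at most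
\[
t'\int_Q\psi(|y|t')\,dy\int_0^1(1+|\log\gamma|)^{2d}\,d\gamma\le C(1+L')^{d-1}.
\]

Almost surely $r(t)=\#\operatorname{Min}(\mathcal Y_t)$, a functional of a Poisson process of intensity $t$ on $Q$. Adding $y$ changes nothing unless $B(y,t)$ is empty, and then it changes $r(t)$ by $1-k_{(y,t)}$, by \eqref{eq:newmin}. Lemma~\ref{lem:mom} with $u=\rho=t$, (P3) and \eqref{eq:slice} give $\operatorname{Var}r(t)\le Ct\int_Q\psi(|y|t)\,dy\le C(1+L)^{d-1}$.
\end{proof}

\section{The limit law and the means}\label{sec:means}

Adding $(x,s)$ to $\Pi$ does not change $\mathcal Y_s$, so (P2) gives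
\begin{equation}\label{eq:meanN}
\mathbb EN_k(t)=\int_Q\int_0^t\mathbb P(\kappa(x,s)=k)\,ds\,dx .
\end{equation}
The law of $\kappa(x,s)$ depends on the position of $x$ relative to the boundary of $Q$. We remove the boundary, obtain a quantity that depends on $|x|s$ alone, and estimate the error afterwards.

\subsection{The count without boundary}

Let $\kappa^*(x,s)=-1$ if $B(x,s)$ is not empty, and $\kappa^*(x,s)=\#\{q\in\operatorname{Min}(\mathcal Z_s):q\succ x\}$ otherwise. Since $\operatorname{Min}(\mathcal Y_s)=\operatorname{Min}(\mathcal Z_s)\cap Q$, for $x\in Q$ we have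
\begin{equation}\label{eq:compare}
\kappa(x,s)\le\kappa^*(x,s),\quad\text{with equality unless some }q\in\operatorname{Min}(\mathcal Z_s)\setminus Q\text{ has }q\succ x,
\end{equation}
and the two variables equal $-1$ on the same event. The map $w\mapsto(w_1/x_1,\dots,w_d/x_d)$ preserves $\prec$, sends $x$ to $(1,\dots,1)$, and sends $\mathcal Z_s$ to a Poisson process of intensity $|x|s$. So the law of $\kappa^*(x,s)$ depends only on $v=|x|s$. This is where the independence of the coordinates is essential. Define
\begin{equation}\label{eq:pdef}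
\pi_k(v)=\mathbb P(\kappa^*(x,s)=k)\quad\text{for }|x|s=v,\qquad p^{(d)}_k=\int_0^\infty\pi_k(v)\,dv\qquad(k\ge0).
\end{equation}
(The functions $\pi_k$ are measurable, since $v^{-1/d}\mathcal Z_1$ realizes all intensities $v$ on one probability space.) The box $B(x,s)$ is empty with probability $e^{-v}$. So $p^{(d)}$ can be read as follows: choose $V$ exponential with mean $1$, take a Poisson process of intensity $V$ conditioned to have no point $\prec(1,\dots,1)$, and count its minimal points $\succ(1,\dots,1)$. From now on we write $p=p^{(d)}$; Proposition~\ref{prop:geom} shows that this agrees with the notation of Theorem~\ref{thm:B}.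

\begin{proposition}\label{prop:law}
We have $\sum_k\pi_k(v)=e^{-v}$ and, for integers $m\ge1$,
\begin{equation}\label{eq:moments}
\sum_kk^m\pi_k(v)\le C_me^{-v/(m+1)}(1+|\log v|)^{m(d-1)}.
\end{equation}
The sequence $p$ is a probability law with mean $1$ and all moments finite.
\end{proposition}

\begin{proof}
Let $|x|s=v$ and let $A$ be the event that $B(x,s)$ is empty. Apply (P2) to $\mathcal Z_s$. An added position $q\succ x$ is minimal exactly when $B(q,s)$ is empty, and this implies $A$. By Lemma~\ref{lem:int}(d),
\begin{equation}\label{eq:firstmoment}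
\mathbb E[\kappa^*(x,s);A]=s\int_{q\succ x}e^{-|q|s}\,dq=\int_v^\infty e^{-w}\frac{(\log(w/v))^{d-1}}{(d-1)!}\,dw<\infty .
\end{equation}
So $\kappa^*<\infty$ almost surely, $\sum_k\pi_k(v)=\mathbb P(A)=e^{-v}$, and $\sum_kp_k=1$. Integrate \eqref{eq:firstmoment} over $v$, exchange the integrals, and put $v=w\gamma$:
\[
\sum_kkp_k=\int_0^\infty we^{-w}\,dw\int_0^1\frac{(-\log\gamma)^{d-1}}{(d-1)!}\,d\gamma=1 .
\]
For $i\ge1$ apply (P2) with $i$ added positions and (P1) to their $i$ boxes and the box of $(x,s)$. With Lemma~\ref{lem:int}(d) and \eqref{eq:up},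
\[
\sum_kk^{(i)}\pi_k(v)\le e^{-\frac v{i+1}}\Big(\int_v^\infty e^{-\frac w{i+1}}\frac{(\log(w/v))^{d-1}}{(d-1)!}\,dw\Big)^i\le C_ie^{-\frac v{i+1}}(1+|\log v|)^{i(d-1)} .
\]
The power $k^m$ is a linear combination of $k^{(1)},\dots,k^{(m)}$, and the last bound increases with $i$ up to the constant. This gives \eqref{eq:moments}, whose right side is integrable in $v$.
\end{proof}

\subsection{The planar case}

We recall the law of records in one dimension. For $n$ i.i.d.\ continuous random variables, the rank of the $j$th among the first $j$ is uniform on $\{1,\dots,j\}$, and these ranks are independent. So the number of lower records is a sum of independent Bernoulli variables with parameters $1/j$, $j\le n$, with generating function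
\begin{equation}\label{eq:cn}
c_n(\theta)=\prod_{j=1}^n\frac{j-1+\theta}{j},\qquad\text{and}\qquad\sum_{n\ge0}c_n(\theta)\,\zeta^n=(1-\zeta)^{-\theta}\quad(0\le\zeta<1)
\end{equation}
by the binomial series. If $n$ i.i.d.\ uniform points in a rectangle are sorted by abscissa, their ordinates are still i.i.d., and the minimal points are the lower records of the ordinates. So $c_n$ is also the generating function of the number of minimal points.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\fill[gray!20] (0,0) rectangle (2,4.5);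
\fill[gray!20] (2,0) rectangle (5.5,1.5);
\draw[->] (0,0)--(7.2,0);
\draw[->] (0,0)--(0,5.9);
\draw (2,0)--(2,5.7) (0,1.5)--(7,1.5);
\draw[dashed] (0,4.5)--(5.5,4.5)--(5.5,0);
\fill (1.2,4.5) circle (2.5pt) (5.5,0.8) circle (2.5pt) (2.6,3.9) circle (2.5pt) (3.4,2.7) circle (2.5pt) (4.8,2.0) circle (2.5pt);
\draw (4.1,3.6) circle (2.5pt) (6.2,2.6) circle (2.5pt) (3.0,5.1) circle (2.5pt);
\node[below left] at (2,1.5) {$x$};
\node at (1,5.2) {$S_1$}; \node at (6.4,0.7) {$S_2$}; \node at (6.2,5.0) {$S_3$};
\node[below] at (2,0) {$a$}; \node[below] at (5.5,0) {$a+W$};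
\node[left] at (0,1.5) {$b$}; \node[left] at (0,4.5) {$b+H$};
\end{tikzpicture}
\caption{A planar point set with no point below $x=(a,b)$ in both coordinates. The shaded region contains no point; $b+H$ is the lowest ordinate in the strip $S_1$ above the box $(0,a)\times(0,b)$, and $a+W$ is the smallest abscissa in the strip $S_2$ to its right. Filled points are minimal, open points are not. The minimal points of the quadrant $S_3$, here three, lie in the rectangle $(a,a+W)\times(b,b+H)$.}
\label{fig:rect}
\end{figure}

\begin{proposition}\label{prop:geom}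
For $d=2$, $p_k=2^{-(k+1)}$ for all $k\ge0$.
\end{proposition}

\begin{proof}
Fix $x=(a,b)$ and $s$, and put $v=abs$. The restrictions of $\mathcal Z_s$ to the box $(0,a)\times(0,b)$ and to $S_1=(0,a)\times(b,\infty)$, $S_2=(a,\infty)\times(0,b)$, $S_3=(a,\infty)\times(b,\infty)$ are independent; see Figure~\ref{fig:rect}. Let $b+H$ be the lowest ordinate in $S_1$ and $a+W$ the smallest abscissa in $S_2$. Since $\mathbb P(H>h)=e^{-ash}$ and $\mathbb P(W>w)=e^{-bsw}$, the variables $E_1=asH$ and $E_2=bsW$ are independent exponentials with mean $1$.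

Suppose that the box contains no point, and let $q\in\mathcal Z_s\cap S_3$. Some point of $S_1$ is $\prec q$ exactly when $q_2>b+H$, and some point of $S_2$ is $\prec q$ exactly when $q_1>a+W$. If $q$ lies in the rectangle $T=(a,a+W)\times(b,b+H)$, every point of $S_3$ that is $\prec q$ lies in $T$. So $\kappa^*(x,s)$ is the number of minimal points of $\mathcal Z_s\cap T$. Given $E_1,E_2$, the number of points in $T$ is Poisson with mean $sWH=E_1E_2/v$, and given their number they are i.i.d.\ uniform in $T$.

Let $V$ be exponential with mean $1$, independent of $E_1,E_2$, and put $c=E_1/V$. Integration against $e^{-v}\,dv$ replaces $v$ by $V$, so the Poisson mean becomes $cE_2$. Since $\int_0^\infty e^{-\eta}e^{-c\eta}(c\eta)^n\,d\eta/n!=c^n/(1+c)^{n+1}$, \eqref{eq:cn} gives, for $0\le\theta\le1$,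
\[
\sum_kp_k\theta^k=\mathbb E\sum_nc_n(\theta)\frac{e^{-cE_2}(cE_2)^n}{n!}=\mathbb E\,\frac1{1+c}\sum_nc_n(\theta)\Big(\frac c{1+c}\Big)^n=\mathbb E\,(1+c)^{\theta-1}.
\]
The variable $U=1/(1+c)=V/(V+E_1)$ is uniform on $(0,1)$. Hence $\sum_kp_k\theta^k=\mathbb EU^{1-\theta}=1/(2-\theta)=\sum_k2^{-(k+1)}\theta^k$.
\end{proof}

\begin{remark}
The function $U^{1-\theta}=e^{(\theta-1)\log(1/U)}$ is the generating function of a Poisson law with mean $\log(1/U)$, and $\log(1/U)$ is exponential with mean $1$. The geometric law thus arises as a Poisson law with exponentially distributed mean.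
\end{remark}

\subsection{The means}

\begin{proposition}\label{prop:mean}
For $t\ge1$, $\ \sum_k\big|\mathbb EN_k(t)-p_kL^d/d!\big|\le C(1+L)^{d-1}$. In particular $|\mathbb ER(t)-L^d/d!|\le C(1+L)^{d-1}$.
\end{proposition}

\begin{proof}
We replace $\kappa$ by $\kappa^*$ in \eqref{eq:meanN}.

\emph{Main term.} By Lemma~\ref{lem:int}(a), $\int_Q\int_0^t\pi_k(|x|s)\,ds\,dx=\int_0^t\pi_k(v)(L-\log v)^d\,dv/d!$. Compare this with $p_kL^d/d!=\int_0^\infty\pi_k(v)L^d\,dv/d!$ and sum over $k$, using $\sum_k\pi_k(v)=e^{-v}$. By the mean value theorem $|(L-\log v)^d-L^d|\le d|\log v|(L+|\log v|)^{d-1}\le d(1+L)^{d-1}(1+|\log v|)^d$. So the sum of the distances is at most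
\[
(1+L)^{d-1}\int_0^\infty e^{-v}(1+|\log v|)^d\,dv+L^de^{-t}\le C(1+L)^{d-1}.
\]

\emph{Boundary term.} By \eqref{eq:compare} and (P2),
\[
\sum_k|\mathbb P(\kappa(x,s)=k)-\pi_k(|x|s)|\le2\,\mathbb P(\kappa(x,s)\ne\kappa^*(x,s))\le2s\int_{q\succ x,\ q\notin Q}e^{-|q|s}\,dq .
\]
Integrate over $x\in Q$ and $s\le t$, using $\int_Q\mathbf 1(x\prec q)\,dx=\prod_i(q_i\wedge1)$. If $q\notin Q$, some $q_i$ is at least $1$, so by symmetry the result is at most $2dI$, where $I$ is the integral over $q_1\ge1$. Write $q'=(q_2,\dots,q_d)$. Since $\int_1^\infty se^{-sq_1|q'|}\,dq_1=e^{-s|q'|}/|q'|$ and $\int_0^te^{-s|q'|}\,ds\le t\wedge|q'|^{-1}$,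
\[
I=\int_0^t\!\int_{(0,\infty)^{d-1}}\prod_{i\ge2}\frac{q_i\wedge1}{q_i}\;e^{-s|q'|}\,dq'\,ds\le\int_{(0,\infty)^{d-1}}\Big(t\wedge\frac1{|q'|}\Big)\prod_{i\ge2}(q_i\wedge1)\,\frac{dq_i}{q_i}.
\]
Put $q_i=e^{-\ell_i}$ with $\ell_i\in\mathbb R$, and let $\sigma^\pm=\sum_{i\ge2}\ell_i^\pm$. Then $\prod_i(q_i\wedge1)=e^{-\sigma^+}$ and $|q'|^{-1}=e^{\sigma^+-\sigma^-}$, so the integrand with respect to $d\ell$ is
\[
e^{L-\sigma^+}\wedge e^{-\sigma^-}=\big(e^{L-\sigma^+}\wedge1\big)\wedge e^{-\sigma^-}\le\big(e^{L-\sigma^+}\wedge1\big)^{1/2}e^{-\sigma^-/2}.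
\]
Split $\mathbb R^{d-1}$ according to the signs of the $\ell_i$, and consider a pattern with $m\le d-1$ nonnegative coordinates. Each negative coordinate contributes the factor $\int_0^\infty e^{-\ell/2}\,d\ell=2$. The nonnegative ones contribute $1$ if $m=0$, and for $m\ge1$
\[
\int_0^\infty\frac{\sigma^{m-1}}{(m-1)!}\big(e^{L-\sigma}\wedge1\big)^{1/2}d\sigma=\frac{L^m}{m!}+\int_0^\infty\frac{(L+\eta)^{m-1}}{(m-1)!}e^{-\eta/2}\,d\eta\le C(1+L)^m .
\]
Hence $I\le C(1+L)^{d-1}$.
\end{proof}

\section{The strong law}\label{sec:slln}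

\begin{proposition}\label{prop:slln}
Let $d\ge2$. Almost surely $R(t)\sim L^d/d!$ as $t\to\infty$, and
\[
\log\tau_M\sim(d!\,M)^{1/d},\qquad\sum_k|\tilde p_{M,k}-p_k|\to0\qquad(M\to\infty).
\]
\end{proposition}

With Proposition~\ref{prop:geom}, the case $d=2$ is Theorem~\ref{thm:A}. The case $d\ge3$ is the first limit in Theorem~\ref{thm:C}.

\begin{proof}
Let $L_j=j^2$ and $t_j=e^{L_j}$. For fixed $k$ and $\varepsilon>0$, Chebyshev's inequality and Proposition~\ref{prop:var} give
\[
\mathbb P\big(|N_k(t_j)-\mathbb EN_k(t_j)|>\varepsilon L_j^d\big)\le C\varepsilon^{-2}(1+L_j)^dL_j^{-2d}\le C\varepsilon^{-2}j^{-2d},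
\]
and the same bound holds for $R$. By the Borel--Cantelli lemma, applied for all $k$ and all rational $\varepsilon$, and by Proposition~\ref{prop:mean}, almost surely $d!\,N_k(t_j)/L_j^d\to p_k$ for all $k$ and $d!\,R(t_j)/L_j^d\to1$. The counts are nondecreasing in $t$, so for $t_j\le t\le t_{j+1}$
\[
N_k(t_j)/L_{j+1}^d\le N_k(t)/L^d\le N_k(t_{j+1})/L_j^d ,
\]
and likewise for $R$. As $L_{j+1}/L_j\to1$, we obtain $d!\,N_k(t)/L^d\to p_k$ and $d!\,R(t)/L^d\to1$ as $t\to\infty$. Since $R(t)$ is finite for each $t$ and tends to infinity, $\tau_M$ is finite and tends to infinity. Taking $t=\tau_M$ in these limits and using \eqref{eq:ratio}, we get $M\sim(\log\tau_M)^d/d!$ and $\tilde p_{M,k}\to p_k$ for every $k$. Both $\tilde p_M$ and $p$ have total mass $1$, so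
\begin{equation}\label{eq:scheffe}
\sum_k|\tilde p_{M,k}-p_k|=2\sum_k(p_k-\tilde p_{M,k})^+ .
\end{equation}
The terms on the right tend to $0$ and are dominated by $p_k$, so the sum tends to $0$ (this is Scheff\'e's lemma).
\end{proof}

\section{Upper bounds on the rate}\label{sec:upper}

Interpolation between the times $e^{j^2}$ loses a relative error of order $L^{-1/2}$, which is too much. An error of order $L^{-1}$ requires control at all the times $e^j$. For $d=2$, Chebyshev's inequality and a union bound over $j$ would cost an extra factor $\sqrt j$. A dyadic decomposition, based on the variance bound for increments, costs only powers of $\log j$.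

To treat $R$ and the $N_k$ together, let
\[
\mathbf N(t)=(R(t),N_0(t),N_1(t),\dots),\qquad\mathbf p=(1,p_0,p_1,\dots).
\]
The vector $\mathbf N(t)$ has finitely many nonzero entries and $\mathbb E\mathbf N(t)$ is summable, so both are in $\ell^2$. For integers $l\ge1$ let $Y_l$ be $\mathbf N(e^l)-\mathbf N(e^{l-1})$ minus its mean, and let $S_j=Y_1+\dots+Y_j$.

\begin{lemma}\label{lem:max}
For integers $\nu\ge0$, $\ \mathbb E\max_{1\le j\le2^\nu}\|S_j\|_2^2\le C(\nu+1)^22^{\nu d}$.
\end{lemma}

\begin{proof}
Let $0\le i<j$ be integers and apply Proposition~\ref{prop:var} with $t'=e^i$, $t=e^j$. Since $j\ge i+1$, we have $(1+i)^{d-1}\le\int_i^j(1+\ell)^{d-1}\,d\ell$; and $1+\ell\le2l$ for $\ell\in[l-1,l]$, $l\ge1$. Hence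
\begin{equation}\label{eq:block}
\mathbb E\|Y_{i+1}+\dots+Y_j\|_2^2\le C\int_i^j(1+\ell)^{d-1}\,d\ell\le C\sum_{l=i+1}^jl^{d-1}.
\end{equation}
For $0\le\mu\le\nu$ and $1\le c\le2^{\nu-\mu}$ let $I_{\mu,c}$ be the set of integers in $((c-1)2^\mu,c2^\mu]$. The binary expansion of $j\le2^\nu$, read from the highest digit, writes $\{1,\dots,j\}$ as a disjoint union of such blocks with at most one block for each $\mu$. By the triangle and Cauchy--Schwarz inequalities,
\[
\max_{j\le2^\nu}\|S_j\|_2^2\le(\nu+1)\sum_{\mu=0}^\nu\sum_c\Big\|\sum_{l\in I_{\mu,c}}Y_l\Big\|_2^2 .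
\]
For fixed $\mu$ the blocks partition $\{1,\dots,2^\nu\}$, so by \eqref{eq:block} the inner sum has expectation at most $C\sum_{l\le2^\nu}l^{d-1}\le C2^{\nu d}$.
\end{proof}

\begin{proposition}\label{prop:upper}
If $d=2$, the bounds of Theorem~\ref{thm:B}(i) hold. If $d\ge3$, then $\|\tilde p_M-p\|_2=O(M^{-1/d})$ almost surely.
\end{proposition}

\begin{proof}
Fix $\varepsilon>0$. For $j\ge2$ let $g_j=j(\log j)^{3/2+\varepsilon}$ if $d=2$ and $g_j=j^{d-1}$ if $d\ge3$. By Markov's inequality and Lemma~\ref{lem:max}, for $\nu\ge1$,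
\[
\mathbb P\Big(\max_{j\le2^\nu}\|S_j\|_2>g_{2^\nu}\Big)\le\begin{cases}C_\varepsilon\,\nu^{-1-2\varepsilon},&d=2,\\ C(\nu+1)^22^{-\nu(d-2)},&d\ge3,\end{cases}
\]
and both bounds are summable in $\nu$. For $2^{\nu-1}<j\le2^\nu$ and $j\ge2$, the ratio $g_{2^\nu}/g_j$ is bounded. So $\|S_j\|_2=O(g_j)$ almost surely. Now $\mathbf N(e^j)-\mathbb E\mathbf N(e^j)=S_j+\mathbf N(1)-\mathbb E\mathbf N(1)$, the last two terms do not depend on $j$, and Proposition~\ref{prop:mean} bounds the $\ell^1$ norm, hence the $\ell^2$ norm, of $\mathbb E\mathbf N(e^j)-(j^d/d!)\mathbf p$ by $Cj^{d-1}=O(g_j)$. Therefore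
\begin{equation}\label{eq:grid}
\|\mathbf N(e^j)-(j^d/d!)\,\mathbf p\|_2=O(g_j)\quad\text{almost surely.}
\end{equation}
The first coordinate of \eqref{eq:grid}, at $j$ and at $j+1$, gives $R(e^{j+1})-R(e^j)=O(g_j)$, because $(j+1)^d-j^d=O(j^{d-1})$ and $g_{j+1}=O(g_j)$. Let $N(t)=(N_k(t))_{k\ge0}$ and $e^j\le t\le e^{j+1}$. By monotonicity $\|N(t)-N(e^j)\|_2\le R(t)-R(e^j)=O(g_j)$ and $|R(t)-j^d/d!|=O(g_j)$. Hence
\[
\|N(t)-R(t)p\|_2\le\|N(t)-N(e^j)\|_2+\|N(e^j)-(j^d/d!)p\|_2+|j^d/d!-R(t)|=O(g_j).
\]
Take $t=\tau_M$ and divide by $M$. By Proposition~\ref{prop:slln}, $j\sim(d!\,M)^{1/d}$, so $g_j/M$ is $O(M^{-1/2}(\log M)^{3/2+\varepsilon})$ for $d=2$ and $O(M^{-1/d})$ for $d\ge3$.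

For the total variation bound let $d=2$ and $h=\lceil\log_2M\rceil$. By \eqref{eq:scheffe}, the Cauchy--Schwarz inequality on $k\le h$, and $\sum_{k>h}p_k=2^{-h-1}$,
\[
\sum_k|\tilde p_{M,k}-p_k|\le2\sqrt{h+1}\,\|\tilde p_M-p\|_2+2^{-h},\qquad 2^{-h}\le1/M.\qedhere
\]
\end{proof}

\section{Lower bounds on the rate}\label{sec:lower}

Since $p$ has mean $1$, we have $\sum_k(1-k)p_k=0$, and \eqref{eq:balance} and \eqref{eq:ratio} give
\begin{equation}\label{eq:bias}
\sum_k(1-k)(\tilde p_{M,k}-p_k)=\frac{r(\tau_M)}M .
\end{equation}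
The histogram is biased because the current records have been set but not yet broken. To turn \eqref{eq:bias} into lower bounds we need the almost sure size of $r(t)$, and we need to know that the bias is not carried by very large values of $k$.

\subsection{The number of current records}

\begin{proposition}\label{prop:current}
Let $d\ge2$. Almost surely $r(t)\sim L^{d-1}/(d-1)!$ as $t\to\infty$, and $r(\tau_M)/M\sim d/\log\tau_M$ as $M\to\infty$.
\end{proposition}

\begin{proof}
The second statement follows from the first and $M\sim(\log\tau_M)^d/d!$. The process $r$ is not monotone, but it increases only at records, by at most $1$. So for times $t_1<t_2<\cdots$ and $w_j=R(t_{j+1})-R(t_j)$,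
\begin{equation}\label{eq:sandwich}
r(t_{j+1})-w_j\le r(t)\le r(t_j)+w_j\qquad(t_j\le t\le t_{j+1}).
\end{equation}
The times must be dense enough to make $w_j$ small compared with $r(t_j)$.

\emph{The case $d\ge3$.} By (P2), Lemma~\ref{lem:int}(b) and dominated convergence,
\[
\mathbb Er(t)=t\int_Qe^{-|x|t}\,dx=\int_0^te^{-v}\frac{(L-\log v)^{d-1}}{(d-1)!}\,dv\sim\frac{L^{d-1}}{(d-1)!},
\]
where $(1-L^{-1}\log v)^{d-1}\le(1+|\log v|)^{d-1}$ for $L\ge1$ and $v\le t$. Fix $\delta\in(0,1)$, and let $t_j=e^{\delta j}$ and $a_j=(\delta j)^{d-1}/(d-1)!$. Then $\mathbb Er(t_j)\sim a_j$ and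
\[
\mathbb Ew_j=\int_{t_j}^{t_{j+1}}\!\int_Qe^{-|x|s}\,dx\,ds=\int_{t_j}^{t_{j+1}}\mathbb Er(s)\,\frac{ds}s\sim\delta a_j .
\]
By Proposition~\ref{prop:var} the variances of $r(t_j)$ and $w_j$ are $O(j^{d-1})$. Chebyshev's bound for a deviation $\varepsilon a_j$ is $O(j^{-(d-1)})$, which is summable because $d\ge3$. So almost surely $r(t_j)\sim a_j$ and $w_j\sim\delta a_j$. By \eqref{eq:sandwich}, all limit points of $(d-1)!\,r(t)/L^{d-1}$ lie in $[1-\delta,1+\delta]$. Let $\delta\downarrow0$ along a sequence.

\emph{The case $d=2$.} The Chebyshev bounds are now of order $1/j$ and not summable. We use instead the exact law of $r(t)$, which gives much smaller deviation probabilities, and times so dense that $w_j$ has bounded moments: $t_j=e^{\sqrt j}$.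

Let $n$ be the number of points of $\Pi_Q$ up to time $t$. Given $n$, the variable $r(t)$ has generating function $c_n$, so it is distributed as a sum of independent Bernoulli variables with mean $H_n$. Chernoff's bound for such a sum $X$ with mean $\mu$ states that $\mathbb P(|X-\mu|\ge\varepsilon\mu)\le2e^{-\varepsilon^2\mu/3}$ for $0<\varepsilon<1$. By Chebyshev's inequality $\mathbb P(n\notin[t/2,2t])\le4/t$. For $n\in[t/2,2t]$ and $t\ge 2$, the bounds $\log(n+1)\le H_n\le1+\log n$ give $L-1\le H_n\le L+2$. For large $t$, the inequality $|r(t)-L|>2\varepsilon L$ then implies $|r(t)-H_n|>2\varepsilon L-2\ge\varepsilon(L+2)\ge\varepsilon H_n$. Hence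
\[
\mathbb P(|r(t)-L|>2\varepsilon L)\le4/t+2e^{-\varepsilon^2(L-1)/3},
\]
which is summable along $t=t_j$, $L=\sqrt j$. So $r(t_j)\sim\sqrt j$ almost surely.

For $s\ge1$, Lemma~\ref{lem:int}(b) and \eqref{eq:down} give $s\int_Qe^{-|x|s/m}\,dx\le C_m(1+\log s)$. Apply (P2) to $m$ records and (P1) to their $m$ boxes:
\[
\mathbb Ew_j^{(m)}\le\Big(\int_{t_j}^{t_{j+1}}\!\int_Qe^{-|x|s/m}\,dx\,ds\Big)^m\le\Big(C_m\big(1+\sqrt{j+1}\big)\big(\sqrt{j+1}-\sqrt j\big)\Big)^m\le C_m ,
\]
since $\sqrt{j+1}-\sqrt j\le1/(2\sqrt j)$. For integers $w\ge2m$ each factor of $w^{(m)}$ exceeds $w/2$, so $w^{(m)}\ge(w/2)^m$. With $m=8$, Markov's inequality gives $\mathbb P(w_j\ge j^{1/4})\le Cj^{-2}$ for $j^{1/4}\ge16$. So almost surely $w_j<j^{1/4}=o(\sqrt j)$ eventually, and \eqref{eq:sandwich} gives $r(t)\sim L$.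
\end{proof}

\subsection{No record breaks too many records}

\begin{lemma}\label{lem:large}
Let $h_j=\lceil12\log_2(j+1)\rceil$ if $d=2$, and $h_j=\lfloor j^\eta\rfloor$ with a fixed $\eta>0$ if $d\ge3$. Then $\sum_{k>h_j}kp_k=o(1/j)$, and almost surely, for all large $j$, no record up to time $e^{j+1}$ breaks more than $h_j$ records.
\end{lemma}

\begin{proof}
Let $g\ge0$ be nondecreasing on $\{0,1,\dots\}$. By \eqref{eq:meanN}, \eqref{eq:compare} and Lemma~\ref{lem:int}(a),
\begin{equation}\label{eq:dom}
\sum_kg(k)\,\mathbb EN_k(t)\le\int_0^t\sum_kg(k)\pi_k(v)\,\frac{(L-\log v)^d}{d!}\,dv .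
\end{equation}
Let $t=e^{j+1}$ and $h=h_j$. The probability that some record up to time $t$ breaks more than $h$ records is at most $\beta_j=\sum_{k>h}\mathbb EN_k(t)$. By the Borel--Cantelli lemma it suffices to show that $\sum_j\beta_j<\infty$.

Let $d=2$, so that $2^{-h}\le(j+1)^{-12}$. Then $\sum_{k>h}k2^{-(k+1)}=(h+2)2^{-h-1}=o(1/j)$. Put $T(v)=\sum_{k>h}\pi_k(v)$; then $T(v)\le e^{-v}$ and $\int_0^\infty T(v)\,dv=2^{-h-1}$. Take $g=\mathbf 1(k>h)$ in \eqref{eq:dom}, and use $(L-\log v)^2/2\le L^2+\log^2v$ and the Cauchy--Schwarz inequality: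
\[
\beta_j\le L^2\!\int_0^\infty\! T\,dv+\Big(\int_0^\infty\! T\,dv\Big)^{1/2}\Big(\int_0^\infty e^{-v}\log^4v\,dv\Big)^{1/2}\le(j+1)^22^{-h}+C2^{-h/2}\le Cj^{-6}.
\]

Let $d\ge3$. The tail of $p$ is not explicit, and we use moments. Choose an integer $m$ with $m\eta>d+1$, and note that $h\ge j^\eta/2$. By Proposition~\ref{prop:law}, $\sum_{k>h}kp_k\le h^{-m}\sum_kk^{m+1}p_k=O(j^{-m\eta})=o(1/j)$. Taking $g(k)=k^m$ in \eqref{eq:dom} and using \eqref{eq:moments} and \eqref{eq:down}, we get $\sum_kk^m\mathbb EN_k(t)\le C_m(j+2)^d$. So $\beta_j\le C_mh^{-m}(j+2)^d=O(j^{d-m\eta})$, which is summable.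
\end{proof}

\subsection{End of the proofs}

Let $j=j(M)$ be the integer with $e^j\le\tau_M<e^{j+1}$, and let $h=h_j$. Almost surely $j\sim\log\tau_M\sim(d!\,M)^{1/d}$, and for large $M$ Lemma~\ref{lem:large} gives $\tilde p_{M,k}=0$ for $k>h$. The terms $k>h$ in \eqref{eq:bias} then sum to $\sum_{k>h}(k-1)p_k=o(1/j)$, while the right side is $(d+o(1))/j$ by Proposition~\ref{prop:current}. Hence
\[
\sum_{k\le h}|k-1|\,|\tilde p_{M,k}-p_k|\ge\frac{d+o(1)}j .
\]
For $h\ge1$ we have $\max_{k\le h}|k-1|\le h$ and $\sum_{k\le h}|k-1|\le h^2+1$. Therefore, almost surely,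
\begin{equation}\label{eq:lower}
\sum_k|\tilde p_{M,k}-p_k|\ge\frac{d+o(1)}{jh_j},\qquad\sup_k|\tilde p_{M,k}-p_k|\ge\frac{d+o(1)}{j(h_j^2+1)} .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Part (i) is contained in Proposition~\ref{prop:upper}. By \eqref{eq:bias}, Proposition~\ref{prop:current} and $\log\tau_M\sim\sqrt{2M}$, the sum $\sum_k(1-k)(\tilde p_{M,k}-p_k)$ is asymptotic to $2/\sqrt{2M}=\sqrt{2/M}$. In \eqref{eq:lower} we have $j\sim\sqrt{2M}$ and $h_j=O(\log M)$, which gives the two lower limits in (ii). By (i) and (ii), $\sup_k|\tilde p_{M,k}-p_k|$ lies between two quantities of the form $M^{-1/2}$ times a power of $\log M$ times a positive finite factor that does not depend on $M$; the statement on the exponent follows.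
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The properties of $p^{(d)}$ are in Proposition~\ref{prop:law}, the convergence in total variation is in Proposition~\ref{prop:slln}, and the $\ell^2$ bound is in Proposition~\ref{prop:upper}. The $\ell^2$ bound gives $\limsup_M\log\sup_k|\tilde p_{M,k}-p_k|/\log M\le-1/d$. In \eqref{eq:lower} we have $h_j^2+1\le2j^{2\eta}$ and $\log j\sim d^{-1}\log M$, so the lower limit of the same ratio is at least $-(1+2\eta)/d$ almost surely. Let $\eta\downarrow0$ along a sequence.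
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fill}
James Allen Fill, \emph{Breaking Bivariate Records}, arXiv:1901.08232 (2019).

\bibitem{LP}
Last and Penrose, \emph{Lectures on the Poisson Process}.

\end{thebibliography}
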